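# Mumford goodness of the $L^2$-metric on higher direct images of twisted canonical bundles

## 1. A degenerating elliptic curve times a fixed one

Fix an integer $m\ge 3$. For $0<|t|<1$ let $M_t=\mathbb C^*/\langle t^m\rangle$, with coordinate $z$ on $\mathbb C^*$. These elliptic curves fit into a smooth surface over a disc $T$. For $j\in\mathbb Z$ take a chart with coordinates $z_1=t^{-j}z$, $z_2=t^{j+1}z^{-1}$, so that $z_1z_2=t$; glue the charts, and identify chart $j$ with chart $j+m$ by $z\mapsto t^mz$. The result is the textbook degeneration $e\colon\mathcal M\to T$ of type $I_m$: the fiber over $0$ is a cycle of $m$ projective lines, and $e=z_1z_2$ near each crossing point. After shrinking $T$, $\mathcal M$ carries a Kähler form $\omega_{\mathcal M}$.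

Let $B$ be a fixed elliptic curve with coordinate $w$ and Kähler form $\omega_B$. Put $Y=\mathcal M\times B$, $f\colon Y\to T$, $\omega=\omega_{\mathcal M}+\omega_B$. The fibers $Y_t=M_t\times B$ have dimension $n=2$. We look at the vector bundle $E=R^1f_*K_{Y/T}$, whose fiber at $t\neq 0$ is $H^1(Y_t,K_{Y_t})$. We give each class the $L^2$-norm of its harmonic $(2,1)$-form.

By Künneth, $E$ is the sum of $R^1e_*K_{\mathcal M/T}\otimes H^0(B,K_B)$ and $e_*K_{\mathcal M/T}\otimes H^1(B,K_B)$. The first summand is generated by the class $u_1$ of $dw\wedge\omega_{\mathcal M}$: integration over the fibers is an isomorphism $R^1e_*K_{\mathcal M/T}\cong\mathcal O_T$, and it sends $\omega_{\mathcal M}$ to the non-zero constant $v=\int_{M_t}\omega_{\mathcal M}$. For the second summand, note that $dt\wedge d\log z_1=-dz_1\wedge dz_2$ in each chart, so $dz/z=d\log z_1$ is a generator of $K_{\mathcal M/T}$ everywhere. The summand is therefore generated by the class $u_2$ of $\frac{dz}z\wedge\omega_B$. Both forms are harmonic on $Y_t$ for the product metric. With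
$$x=\log|t|^{-2}$$
the norms can be computed by hand. Writing $z=e^{-\rho/2+i\vartheta}$ we have $i\,dz\wedge d\bar z/|z|^2=d\rho\,d\vartheta$ as measures, and the fundamental annulus $|t|^m<|z|\le1$ is $0\le\rho<mx$. Hence
$$\|u_2\|^2=\int_{M_t}\frac{i\,dz\wedge d\bar z}{|z|^2}\int_B\omega_B=2\pi m\,x\int_B\omega_B,\qquad \|u_1\|^2=v\int_Bi\,dw\wedge d\bar w,$$
and $u_1\perp u_2$, because their product types differ. So the Gram matrix is
$$H(t)=\begin{pmatrix}c_1&0\\0&c_2x\end{pmatrix},\qquad c_1,c_2>0.$$

Two features should be remembered. First, each harmonic form has the shape $\sigma\wedge\omega$ with $\sigma$ a *holomorphic* $1$-form: $\sigma_1=dw$ and $\sigma_2=dz/z$. Indeed $dw\wedge\omega_B=0$ and $\frac{dz}z\wedge\omega_{\mathcal M}=0$ on the fibers. Second, the metric blows up like a power of $x$ in the direction where $\sigma$ has a logarithmic pole, and it stays bounded in the other. Since $\partial x=-dt/t$ and $\bar\partial x=-d\bar t/\bar t$,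
$$(\partial H)H^{-1}=-\frac1x\begin{pmatrix}0&0\\0&1\end{pmatrix}\frac{dt}t,\qquad \bar\partial\big((\partial H)H^{-1}\big)=\frac1{x^2}\begin{pmatrix}0&0\\0&1\end{pmatrix}\frac{dt\wedge d\bar t}{|t|^2}.$$
The connection form is bounded by the Poincaré length $1/(|t|\log|t|^{-1})$, and the curvature by its square. Does this hold for every such family, every $q$, and with coefficients in a bundle? In higher rank the Gram matrix will not be diagonal, and then the question becomes delicate.

## 2. Poincaré growth, and a matrix that fails the test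

Let $E$ be a holomorphic vector bundle on a disc $T$ and $h$ a Hermitian metric on $E|_{T^o}$, $T^o=T\setminus\{0\}$.

**Definition (Poincaré growth, good forms).** A smooth $1$-form $a\,dt+b\,d\bar t$ on $T^o$ has Poincaré growth if $|a|+|b|\le C/(|t|\log|t|^{-1})$ near $0$. A $2$-form $c\,dt\wedge d\bar t$ has Poincaré growth if $|c|\le C/(|t|^2(\log|t|^{-1})^2)$ near $0$. A form $\omega$ is good if $\omega$ and $d\omega$ both have Poincaré growth.

**Definition (good metric).** The metric $h$ is good in the sense of Mumford if, for a holomorphic frame $e_1,\dots,e_r$ of $E$ near $0$ with $H=(h(e_i,e_j))$: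

1. (condition (i)) there are $C,M>0$ with $|H_{ij}|\le C(\log|t|^{-1})^M$ and $(\det H)^{-1}\le C(\log|t|^{-1})^M$ near $0$;
2. (condition (ii)) all entries of $(\partial H)H^{-1}$ are good forms.

The frame does not matter. Another frame gives $\tilde H=VH\bar V^{\mathsf T}$ with $V$ holomorphic and invertible at $0$, and then
$$(\partial\tilde H)\tilde H^{-1}=(\partial V)V^{-1}+V(\partial H)H^{-1}V^{-1},\qquad \bar\partial\big((\partial\tilde H)\tilde H^{-1}\big)=V\,\bar\partial\big((\partial H)H^{-1}\big)V^{-1}.\tag{1}$$
The term $(\partial V)V^{-1}$ is bounded and holomorphic, so it does no harm. Since $\dim T=1$, $d$ of $(\partial H)H^{-1}$ is $\bar\partial$ of it. The metric of Section 1 is good.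

Now consider
$$H=\begin{pmatrix}x^2&x\\x&2\end{pmatrix},\qquad \det H=x^2,\qquad H^{-1}=\frac1{x^2}\begin{pmatrix}2&-x\\-x&x^2\end{pmatrix}.$$
It is positive definite for $x>0$, its entries are polynomials in $x$, condition (i) holds, and the determinant metric $x^2$ is good. But
$$\frac{dH}{dx}H^{-1}=\frac1{x^2}\begin{pmatrix}2x&1\\1&0\end{pmatrix}\begin{pmatrix}2&-x\\-x&x^2\end{pmatrix}=\begin{pmatrix}3/x&-1\\2/x^2&-1/x\end{pmatrix}.$$
The upper right entry of $(\partial H)H^{-1}$ is $dt/t$, which does not have Poincaré growth. This $H$ is not good, in any frame. So polynomial asymptotics in $x$, positivity, and a good determinant do not suffice together. The culprit is the off-diagonal entry. The diagonal entries have degrees $2$ and $0$, and the Cauchy–Schwarz inequality $|H_{12}|^2\le H_{11}H_{22}$ allows degree $\frac{2+0}2=1$. We shall see that degree at most $\min(2,0)=0$ would have been harmless.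

## 3. Statements

We first recall the problem; it is a conjecture in Ken-Ichi Yoshikawa, "On the behavior of analytic torsion for twisted canonical bundles under degenerations", arXiv:2602.14797 (2026).

Let $\mathcal X$ be a connected complex projective manifold of dimension $n+1$, $C$ a compact Riemann surface, and $\pi\colon\mathcal X\to C$ a surjective proper holomorphic map with connected fibers. (A compact Lie group $G$ may act holomorphically on $\mathcal X$, trivially on $C$, with all data invariant; it plays no role.) Let $S\subset C$ be a simply connected domain identified with the unit disc, such that the image of the critical locus of $\pi$ meets $S$ only in $\{0\}$. Put $X=\pi^{-1}(S)$, $X_s=\pi^{-1}(s)$, $S^o=S\setminus\{0\}$, and let $h_X$ be the restriction to $X$ of a Kähler metric on $\mathcal X$. Let $(\xi,h_\xi)$ be a holomorphic Hermitian vector bundle on $\mathcal X$, Nakano semi-positive on $X$, and $K_{X/S}(\xi)=K_{X/S}\otimes\xi$. Then $R^q\pi_*K_{X/S}(\xi)$ is locally free on $S$ for all $q\ge0$ (Takegoshi; Mourougane–Takayama). Over $S^o$ it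 carries the $L^2$-metric $h_{L^2}$: identify each class in $H^q(X_s,K_{X_s}(\xi_s))$, $\xi_s=\xi|_{X_s}$, with its harmonic $(n,q)$-form for $h_X|_{X_s}$ and $h_\xi$, and take the $L^2$ inner product.

Recall that a bundle with curvature $\Theta$ is **Nakano semi-positive** if the Hermitian form that $i\Theta$ induces on $T_X\otimes\xi$, namely $\sum\langle\Theta_{jk}v_j,v_k\rangle$ on $\sum_j\partial_j\otimes v_j$, is $\ge0$. For a line bundle this says $i\Theta\ge0$; flat bundles and orthogonal sums of semi-positive line bundles are examples.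

Let $\mu\colon T\to S$, $\mu(t)=t^\nu$, be a base change from a disc, and $Y$ a resolution of $X\times_ST$ such that $f\colon Y\to T$ is **semistable**: $f^{-1}(0)$ is a reduced divisor with simple normal crossings, so locally $f=z_1\cdots z_{k+1}$. (A local illustration with $n=0$: for $\pi(z)=z^\nu$ the space $\{z^\nu=t^\nu\}$ is $\nu$ lines through a point, and its resolution is $\nu$ disjoint copies of $T$, each with $f=\mathrm{id}$.) Let $F\colon Y\to X$ be the induced map. Then $R^qf_*K_{Y/T}(F^*\xi)$ is locally free and over $T^o$ it is canonically $\mu^*R^q\pi_*K_{X/S}(\xi)$, so $\mu^*h_{L^2}$ is a metric on it over $T^o$.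

The source of the problem records these facts: for $q=0$ the metric $\mu^*h_{L^2}$ is good (Takayama); for every $q$ the determinant metric $\mu^*\det h_{L^2}$ is good; if $X_0$ is reduced with only canonical singularities, $h_{L^2}$ itself is good on $R^q\pi_*K_{X/S}(\xi)$. The conjecture asks whether for every $q>0$ the metric $\mu^*h_{L^2}$ is good. By Section 2, a good determinant alone does not decide this. We shall prove that the conjecture is true, in the following setting.

**General setting (∗).**

* $Y$ is a Kähler manifold of dimension $N=n+1$ with Kähler form $\kappa$, $T$ is a disc, $f\colon Y\to T$ is proper, surjective, holomorphic, and smooth over $T^o$. The fiber $Y_0=f^{-1}(0)=\bigcup Y_i$ is a reduced divisor with simple normal crossings.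
* $(\zeta,h)$ is a Nakano semi-positive holomorphic Hermitian vector bundle on $Y$.
* $\omega'$ is a smooth closed real semi-positive $(1,1)$-form on $Y$ with $\omega'|_{Y_t}>0$ for all $t\ne0$.
* $E=R^qf_*K_{Y/T}(\zeta)$, $r=\operatorname{rk}E$, and $h_{L^2}$ on $E|_{T^o}$ is the $L^2$-metric defined by harmonic forms with respect to $\omega'|_{Y_t}$ and $h$.

All $R^jf_*K_{Y/T}(\zeta)$ are locally free; this is Takegoshi's torsion-freeness theorem (Math. Ann. 303 (1995)).

**Theorem 1.** In setting (∗) with $q\ge1$, $h_{L^2}$ on $E$ is good in the sense of Mumford. In particular, for every $q>0$, $\mu^*h_{L^2}$ on $R^qf_*K_{Y/T}(F^*\xi)$ is good in the sense of Mumford.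

**Theorem 2.** Let $1\le q\le n$. There are integers $0\le l_1\le\dots\le l_r\le n-q$ and a holomorphic frame of $E$ near $0$ such that, with $x=\log|t|^{-2}$, $D=\operatorname{diag}(x^{l_i})$ and $\Lambda=\operatorname{diag}(l_i)$:

1. $H=p(x)+\mathcal E$, where $p$ is a Hermitian matrix of polynomials with $\deg p_{ij}\le\min(l_i,l_j)$ and $(t\partial_t)^a(\bar t\partial_{\bar t})^b\mathcal E=O(|t|x^M)$ for all $a,b$, with $M$ depending only on $n$. Moreover $cD\le H\le C D$ near $0$ for some $c,C>0$, and $\det H\sim c_0x^{\sum l_i}$ with $c_0>0$.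
2. $(\partial H)H^{-1}=-\big(\frac Rx+\rho\big)\frac{dt}t$ and $\bar\partial\big((\partial H)H^{-1}\big)=\big(\frac R{x^2}+\rho'\big)\frac{dt\wedge d\bar t}{|t|^2}$, where $R$ is a constant matrix conjugate to $\Lambda$, and $(t\partial_t)^a(\bar t\partial_{\bar t})^b\rho=O(x^{-2-a-b})$, $(t\partial_t)^a(\bar t\partial_{\bar t})^b\rho'=O(x^{-3-a-b})$ for all $a,b$.
3. The following are equivalent: all $l_i=0$; $H$ is bounded; $h_{L^2}$ extends to a continuous Hermitian metric on $E$; the curvature is $o\big(|t|^{-2}(\log|t|)^{-2}\big)$.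

If $q>n$ then $E=0$, so we assume $1\le q\le n$ throughout. The statements are local at $0$. We shrink $T$ and rescale $t$ (which shifts $x$ by a constant and affects nothing), so that $T=\{|t|<1\}$ and all data, including $\kappa$ and a frame of $E$, are defined over a neighborhood of $\overline T$. Note $t\partial_tx=\bar t\partial_{\bar t}x=-1$.

## 4. The conjecture as a case of setting (∗)

Put $\zeta=F^*\xi$ and $\omega'=F^*\omega$, with $\omega$ the Kähler form of $h_X$. Pullbacks of Nakano semi-positive bundles are Nakano semi-positive, since $F^*\Theta(v,v)=\Theta((dF\otimes1)v,(dF\otimes1)v)$. As usual, a resolution $b\colon Y\to Z:=X\times_ST$ means a projective bimeromorphic morphism that is an isomorphism over the regular locus, hence over $T^o$. (Section 14 removes the projectivity.) For $t\ne0$ the map $F$ identifies $(Y_t,\omega'|_{Y_t})$ with $(X_{\mu(t)},\omega|_{X_{\mu(t)}})$, so $\mu^*h_{L^2}$ is the metric $h_{L^2}$ of (∗). The only point left is the Kähler form $\kappa$.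

**$Y$ is Kähler after shrinking $T$.** The space $Z\subset X\times T$ carries the restriction $\omega_Z$ of a Kähler form. Let $\mathcal L$ be a $b$-ample line bundle. Over small open sets $V_i\subset Z$ a power of $\mathcal L$ embeds $b^{-1}(V_i)$ into $V_i\times\mathbb P^{k_i}$, and the Fubini–Study metric gives a metric on $\mathcal L$ with weight $\phi_i$ such that $i\partial\bar\partial\phi_i>0$ on $\ker db$. Glue the weights to $\sum(\chi_i\circ b)\phi_i$ with a partition of unity $(\chi_i)$ on $Z$; this is a metric, since two weights differ by a function. In $i\partial\bar\partial\sum(\chi_i\circ b)\phi_i$, every term that contains a derivative of $\chi_i\circ b$ vanishes on pairs $(v,\bar v)$ with $v\in\ker db$. So the curvature form $\gamma$ of the glued metric is still positive on $\ker db$. The form $b^*\omega_Z$ is $\ge0$ with kernel exactly $\ker db$. By compactness of the unit tangent vectors over a relatively compact part of $T$, $\kappa=\gamma+Cb^*\omega_Z$ is positive there for $C\gg0$. It is closed, so it is a Kähler form.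

In general $\omega'=F^*\omega$ is not Kähler on $Y$, because $F$ may contract subvarieties of $Y_0$. This is why (∗) allows $\omega'$ to degenerate along $Y_0$.

## 5. Fibre integrals of fixed forms, and Cauchy–Schwarz under the integral sign

The natural plan is to write $H_{ij}(t)$ as an integral over $Y_t$ of something smooth on $Y$ up to mild singularities, expand it in $x$ and $t$, and differentiate. For $q=0$ a class *is* a holomorphic $n$-form and its norm is a fiber integral at once. For $q>0$ there are two points where this plan stops.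

The first is the integrand. A class $u$ has a smooth $\bar\partial$-closed representative on $Y$, but its restriction to $Y_t$ need not be harmonic. The harmonic form minimizes the norm in its class, so the fiber integral of a fixed representative only bounds $\|u\|^2$ from above and says nothing about derivatives. We need to know how the harmonic forms themselves behave as $t\to0$, where the metrics $\omega'|_{Y_t}$ degenerate.

The second is the matrix of Section 2: an expansion with positivity still allows $\deg H_{12}=1$ with diagonal degrees $2$ and $0$.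

The way past the first point is the shape seen in Section 1. Under Nakano semi-positivity, harmonic $(n,q)$-forms are $\sigma\wedge\omega'^q/q!$ with $\sigma$ holomorphic, and $dt\wedge\sigma$ extends holomorphically across $Y_0$. Then $H_{ij}$ is the fiber integral of $c\,h(\sigma_i\wedge\bar\sigma_j)\wedge\omega'^q/q!$, whose density $\varphi_{ij}$, measured against logarithmic forms, is smooth up to $Y_0$. The way past the second point is to use Cauchy–Schwarz *before* integrating. The matrix $(\varphi_{ij}(y))$ is positive semi-definite at every point $y$, and the power of $x$ that a fiber integral produces is governed by the strata of $Y_0$ on which its density does not vanish. If $\varphi_{ii}$ vanishes on a stratum, then so does $\varphi_{ij}$ for every $j$. So the degree of $H_{ij}$ is at most the minimum of the two degrees, not their average.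

## 6. Linear algebra and base change

**Forms of type $(m-q,0)$.** The purpose is to translate harmonicity of an $(m,q)$-form into two equations for an $(m-q,0)$-form. Put $c_p=i^{p^2}$. On a Kähler $m$-fold with Kähler form $g$, call a coframe with $g=i\sum e_a\wedge\bar e_a$ unitary, and put $dV=g^m/m!$. (Other conventions multiply $h_{L^2}$ by a positive constant.) Write $e_J$ for the product of the $e_j$, $j\in J$, and $[m]=\{1,\dots,m\}$. For $|J|=m-q$,
$$e_J\wedge\frac{g^q}{q!}=e_J\wedge\prod_{j\notin J}i\,e_j\wedge\bar e_j=(\text{unit})\,e_{[m]}\wedge\bar e_{J^c},$$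
where "unit" is a complex number of modulus $1$. So $\theta\mapsto\theta\wedge g^q/q!$ is a pointwise isometric isomorphism from $(m-q,0)$-forms to $(m,q)$-forms, and
$$|\theta|^2dV=c_{m-q}\,h(\theta\wedge\bar\theta)\wedge\frac{g^q}{q!}.\tag{2}$$
Let $\nabla=\nabla'+\bar\partial$ be the Chern connection of the bundle. Forms of type $(m-q,0)$ are primitive, so by the textbook formula for the Hodge star on primitive forms, $*(\theta\wedge g^q/q!)$ is a non-zero constant times $\theta$. From $\nabla'^*=-*\bar\partial\,*$ and $\bar\partial^*=-*\nabla'*$ we get, for $v=\theta\wedge g^q/q!$,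
$$\nabla'^*v=0\iff\bar\partial\theta=0,\qquad \bar\partial^*v=0\iff\nabla'\theta=0.\tag{3}$$

**Curvature on $(m,q)$-forms.** For $u=\sum u_K\,e_{[m]}\wedge\bar e_K$ one has the textbook formula
$$\langle[i\Theta,\Lambda_g]u,u\rangle=\sum_{|K'|=q-1}\sum_{j,k}\langle\Theta_{jk}u_{jK'},u_{kK'}\rangle,\tag{4}$$
where $\Lambda_g$ is the adjoint of $g\wedge\cdot$. It is $\ge0$ for Nakano semi-positive $\Theta$.

**Base change.** The purpose is to see classes fiber by fiber. Let $L=K_{Y/T}\otimes\zeta$; for $t\ne0$, $L|_{Y_t}=K_{Y_t}(\zeta)$, where dividing by $dt$ turns an $(N,q)$-form $dt\wedge v$ into the form $v|_{Y_t}$. From $0\to L\xrightarrow{\,t-t_0\,}L\to L|_{Y_{t_0}}\to0$ we get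
$$E\xrightarrow{t-t_0}E\to H^q(Y_{t_0},L|_{Y_{t_0}})\to R^{q+1}f_*L\xrightarrow{t-t_0}R^{q+1}f_*L,$$
and the last map is injective, since $R^{q+1}f_*L$ is torsion-free. So $E\otimes\mathbb C(t_0)\cong H^q(Y_{t_0},L|_{Y_{t_0}})$. In particular $h^q(Y_t,K_{Y_t}(\zeta))=r$ for $t\ne0$. As $E$ is locally free, a section of $E$ is determined by its restrictions to the fibers $Y_t$, $t\neq0$.

## 7. Harmonic forms that come from holomorphic forms on $Y$

This section, after Takegoshi, represents a class by a single holomorphic form on $Y$ that yields the harmonic representative on all fibers at once. It needs a true Kähler form on $Y$, so for $0<\varepsilon\le1$ we use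
$$\omega_\varepsilon=\omega'+\varepsilon\kappa .$$
Let $u$ be a section of $E$ over a neighborhood of $\overline T$. Via $dt$, regard it as a section of $R^qf_*K_Y(\zeta)$. Discs are Stein, so $u$ is represented by a smooth $\bar\partial$-closed $(N,q)$-form $\tilde u$ over a neighborhood of $\overline T$.

**Lemma 1.** There is $\theta_\varepsilon\in H^0(Y,\Omega_Y^{N-q}(\zeta))$ with $dt\wedge\theta_\varepsilon=0$, $\nabla'\theta_\varepsilon=0$ and $[\theta_\varepsilon\wedge\omega_\varepsilon^q/q!]=u$. On $Y^o=Y\setminus Y_0$ write $\theta_\varepsilon=dt\wedge\sigma_\varepsilon$. Then for every $t\ne0$, $\sigma_\varepsilon|_{Y_t}\wedge\omega_\varepsilon^q/q!$ is the $\omega_\varepsilon|_{Y_t}$-harmonic representative of $u|_{Y_t}\in H^q(Y_t,K_{Y_t}(\zeta))$.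

**Step 1: a complete metric and an $L^2$ projection.** This step produces a harmonic form $u_h$ on $Y$. Let $\alpha$ be the Poincaré form of $T$ and $\tilde\omega=\omega_\varepsilon+f^*\alpha$. Lengths for $\tilde\omega$ dominate $\alpha$-lengths of images, so bounded sets lie over relatively compact subsets of $T$. As $f$ is proper, $\tilde\omega$ is a complete Kähler metric. On $\zeta$ use the metric $he^{-|t|^2}$, whose curvature operator on $(N,q)$-forms is
$$[i\Theta(h),\Lambda_{\tilde\omega}]+[i\,dt\wedge d\bar t,\Lambda_{\tilde\omega}],$$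
with both terms $\ge0$ by (4).

The form $\tilde u$ is $L^2$. To see this, diagonalize at a point: $\omega_\varepsilon=i\sum e_a\wedge\bar e_a$ and $\tilde\omega=i\sum\lambda_ae_a\wedge\bar e_a$ with $\lambda_a\ge1$. For $v=\sum v_Ke_{[N]}\wedge\bar e_K$,
$$|v|^2_{\tilde\omega}dV_{\tilde\omega}=\sum_K|v_K|^2\prod_{a\in K}\lambda_a^{-1}\,dV_{\omega_\varepsilon}\le|v|^2_{\omega_\varepsilon}dV_{\omega_\varepsilon},$$
and $\tilde u$ is smooth over the compact set $f^{-1}(\overline T)$. Let $u_h$ be the orthogonal projection of $\tilde u$ to $\ker\bar\partial\cap\ker\bar\partial^*$. It is smooth by ellipticity. Since $\tilde u\in\ker\bar\partial$, the form $w:=\tilde u-u_h$ lies in the closure of the image of $\bar\partial$: $w=\lim\bar\partial v_k$ in $L^2$. It is smooth and $\bar\partial$-closed.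

**Step 2: vanishing.** This step extracts from the curvature the equations for $\theta_\varepsilon$. By completeness there are smooth compactly supported $0\le\chi_k\le1$, equal to $1$ on compact sets exhausting $Y$, with $|d\chi_k|\le1/k$. We have $\nabla'(\chi_ku_h)=0$ by type, so the Bochner–Kodaira–Nakano identity reads
$$\|\bar\partial(\chi_ku_h)\|^2+\|\bar\partial^*(\chi_ku_h)\|^2=\|\nabla'^*(\chi_ku_h)\|^2+\int_Y\chi_k^2\big\langle[i\Theta(he^{-|t|^2}),\Lambda_{\tilde\omega}]u_h,u_h\big\rangle dV.$$
On the left only derivatives of $\chi_k$ survive, so it is $O(k^{-2}\|u_h\|^2)\to0$. All terms on the right are $\ge0$. Hence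
$$\nabla'^*u_h=0,\qquad \langle[i\,dt\wedge d\bar t,\Lambda_{\tilde\omega}]u_h,u_h\rangle=0\ \text{ pointwise}.$$
Write $u_h=\theta_\varepsilon\wedge\tilde\omega^q/q!$. By (3), $\theta_\varepsilon$ is holomorphic. Where $dt\ne0$ choose a unitary coframe for $\tilde\omega$ with $dt=ce_1$ and write $u_h=\sum u_Ke_{[N]}\wedge\bar e_K$. By (4) the second identity says $|c|^2\sum_{K\ni1}|u_K|^2=0$. Since $\theta_\varepsilon=\sum(\text{unit})\,u_Ke_{K^c}$ and only $K\not\ni1$ occur, every $e_{K^c}$ that appears contains $e_1$. So $dt\wedge\theta_\varepsilon=0$ where $dt\ne0$, hence everywhere by density.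

Consequently $f^*\alpha\wedge\theta_\varepsilon=0$, and $u_h=\theta_\varepsilon\wedge\omega_\varepsilon^q/q!$. Finally $\bar\partial^*u_h=0$ and (3), for the metric $he^{-|t|^2}$ with $(1,0)$-connection $\nabla'-\bar t\,dt\wedge\cdot$, give $\nabla'\theta_\varepsilon-\bar t\,dt\wedge\theta_\varepsilon=0$. So $\nabla'\theta_\varepsilon=0$.

**Step 3: the class.** This step shows that passing from $\tilde u$ to $u_h$ has not changed the class, although $w$ is only a *limit* of exact forms. Consider the class $[w]\in H^0(T,E)$. By Serre duality $h^{n-q}(Y_t,\zeta^*)=r$ for $t\ne0$. Let $t_0\ne0$. By Grauert's theorem, any class in $H^{n-q}(Y_{t_0},\zeta^*)$ extends over a small disc $U\ni t_0$ in $T^o$ to the class of a $\bar\partial$-closed $\eta\in A^{0,n-q}(f^{-1}(U),\zeta^*)$. Put $g(t)=\int_{Y_t}(w/dt)\wedge\eta$, the Serre pairing of $[w](t)$ with $[\eta|_{Y_t}]$. For $\chi\in C_c^\infty(U)$,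
$$\int_U\chi g\;i\,dt\wedge d\bar t=\pm i\int_Yw\wedge\chi\,d\bar t\wedge\eta=\pm i\lim_k\int_Y\bar\partial v_k\wedge(\chi\,d\bar t\wedge\eta)=0.$$
The last equality holds because $\chi\,d\bar t\wedge\eta$ is smooth, compactly supported and $\bar\partial$-closed ($\bar\partial\chi\wedge d\bar t=0$, as $\chi$ depends on $t$ only). So $g\equiv0$. The class at $t_0$ was arbitrary, so $[w](t_0)=0$ by Serre duality. Hence $[w]=0$ on $T^o$, and on $T$ since $E$ is locally free. So $[u_h]=u$.

**Step 4: the fibers.** It remains to check harmonicity. On $Y^o$ the map $f$ is a submersion and $dt\wedge\theta_\varepsilon=0$, so locally $\theta_\varepsilon=dt\wedge\sigma_\varepsilon$ with $\sigma_\varepsilon$ holomorphic and $\sigma_\varepsilon|_{Y_t}$ unique. From $0=\nabla'\theta_\varepsilon=-dt\wedge\nabla'\sigma_\varepsilon$ we get $\nabla'(\sigma_\varepsilon|_{Y_t})=0$. Therefore $\sigma_\varepsilon|_{Y_t}\wedge\omega_\varepsilon^q/q!$ is $\bar\partial$-closed, and by (3) on $Y_t$ it is $\bar\partial^*$-closed, i.e. harmonic. Its class is $u|_{Y_t}$, since $u_h=dt\wedge\sigma_\varepsilon\wedge\omega_\varepsilon^q/q!$.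 $\square$

## 8. The limit $\varepsilon\to0$ and the maximum principle

Now we return to $\omega'$, which degenerates on $Y_0$. For $t\ne0$ let $\sigma|_{Y_t}$ be the $(n-q,0)$-form for which $\sigma|_{Y_t}\wedge\omega'^q/q!$ is the $\omega'|_{Y_t}$-harmonic representative of $u|_{Y_t}$; it exists and is unique by Section 6. Put $\theta=dt\wedge\sigma$ on $Y^o$.

**Lemma 2.** $\theta$ extends to an element of $H^0(Y,\Omega_Y^{N-q}(\zeta))$, and $[\theta\wedge\omega'^q/q!]=u$ in $H^0(T,R^qf_*K_Y(\zeta))$.

**Step 1: convergence away from $Y_0$.** For $t\ne0$ the forms $(\omega'+\varepsilon\kappa)|_{Y_t}$ are Kähler for $\varepsilon\ge0$ and, locally uniformly in $t$, also for slightly negative $\varepsilon$. All harmonic spaces have the same dimension $r$. By Kodaira–Spencer the harmonic projectors depend smoothly on $(t,\varepsilon)$. Apply them to the smooth family $(\tilde u/dt)|_{Y_t}$ and invert the pointwise isomorphism of Section 6. This gives $\theta_\varepsilon\to\theta$ as $\varepsilon\to0$, uniformly on compact subsets of $Y^o$. So $\theta$ is holomorphic on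 $Y^o$.

**Step 2: convergence near $Y_0$.** The purpose is to control $\theta_\varepsilon$ at $Y_0$ by its values away from $Y_0$. Near a point of $Y_0$ take a closed polydisc of radius $\delta$ with coordinates $(z_1,\dots,z_{k+1},w)$, $t=z_1\cdots z_{k+1}$, and a holomorphic frame of $\zeta$. Apply the maximum principle in $z_1,\dots,z_{k+1}$ for fixed $w$: the supremum over the polydisc of the coefficients of $\theta_\varepsilon-\theta_{\varepsilon'}$ is at most their supremum over $\{|z_1|=\dots=|z_{k+1}|=\delta\}$. That set is compact and lies in $Y^o$, because $t\ne0$ on it. So the $\theta_\varepsilon$ are uniformly Cauchy near $Y_0$, and the limit is a holomorphic extension of $\theta$.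

**Step 3: the class.** The form $\theta\wedge\omega'^q/q!$ is smooth and $\bar\partial$-closed on $Y$. Its class agrees with $u$ on each $Y_t$, $t\ne0$, hence on $T$ by Section 6. $\square$

## 9. Relative logarithmic forms

We now divide by $dt$ across $Y_0$. Recall that $\Omega^1_Y(\log Y_0)$ is the locally free sheaf with local frame $d\log z_1,\dots,d\log z_{k+1},dw_1,\dots,dw_{n-k}$ where $t=z_1\cdots z_{k+1}$, and that
$$\Omega^1_{Y/T}(\log Y_0)=\Omega^1_Y(\log Y_0)/\mathcal O\,d\log t,\qquad d\log t=\sum_{i\le k+1}d\log z_i .$$
It is locally free of rank $n$ with frame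
$$\epsilon_a=d\log z_a\ (a\le k),\qquad \epsilon_{k+j}=dw_j .$$
For example, for $z_1z_2=t$ in a surface, $d\log z_1=-d\log z_2$ is a frame; in Section 1 this is $dz/z$. The ordinary form $dz_1=z_1\epsilon_1$ vanishes at the node when it is regarded as a relative logarithmic form.

By continuity $dt\wedge\theta=0$ on $Y$. At smooth points of $Y_0$ we have $dt\ne0$, so $\theta=dt\wedge\sigma'$ with $\sigma'$ holomorphic, and $\theta/t=d\log t\wedge\sigma'$ is a section of $\Omega_Y^{N-q}(\log Y_0)(\zeta)$ there. The singular locus of $Y_0$ has codimension at least $2$ in $Y$ and the sheaf is locally free, so by Hartogs $\theta/t$ is a section on all of $Y$. As $d\log t$ is nowhere zero in $\Omega_Y^1(\log Y_0)$ and $d\log t\wedge(\theta/t)=0$, we may complete it to a frame and divide: $\theta/t=d\log t\wedge\sigma$ for a unique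
$$\sigma\in H^0\big(Y,\Omega^{n-q}_{Y/T}(\log Y_0)(\zeta)\big).$$
On $Y^o$ this reads $\theta=dt\wedge\sigma$, so $\sigma$ extends the fiberwise forms of Section 8. The assignment $u\mapsto\sigma$ is linear.

## 10. A pointwise positive matrix and the filtration it defines

Let $u_1,\dots,u_r$ be a frame of $E$, with corresponding $\theta_i,\sigma_i$. By (2), polarized, for $t\ne0$
$$H_{ij}(t)=\int_{Y_t}\Phi_{ij},\qquad \Phi_{ij}=c_{n-q}\,h(\sigma_i\wedge\bar\sigma_j)\wedge\frac{\omega'^q}{q!}.\tag{5}$$
Modulo $d\log t$,
$$dz_a=z_a\epsilon_a\ (a\le k),\qquad dz_{k+1}=-z_{k+1}\sum_{a\le k}\epsilon_a .\tag{6}$$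
So $\omega'=i\sum g_{ab}\,\epsilon_a\wedge\bar\epsilon_b$ with smooth $g_{ab}$, and
$$\Phi_{ij}=\varphi_{ij}\prod_{a\le n}(i\,\epsilon_a\wedge\bar\epsilon_a),\qquad \varphi_{ij}\ \text{smooth up to }Y_0.$$
For $a\in\mathbb C^r$ put $\sigma_a=\sum a_i\sigma_i$ and $\varphi_a=\sum a_i\bar a_j\varphi_{ij}$. On $Y^o$ we have $\varphi_a\ge0$, because $\Phi_a=|\sigma_a|^2dV$ on $Y_t$. By continuity the matrix $(\varphi_{ij}(y))$ is positive semi-definite at every $y$, including $y\in Y_0$. A change of coordinates changes the frame $(\epsilon_a)$ by an invertible matrix and so multiplies $\varphi_{ij}$ by a positive smooth function. Vanishing of $\varphi_{ij}$ at a point is therefore intrinsic.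

**Definition (the filtration).** Let $Y_0^{[m]}$ be the set of points lying on at least $m$ components of $Y_0$. For $l\ge-1$ put
$$W_l=\{a\in\mathbb C^r:\ \varphi_a=0\text{ on }Y_0^{[l+2]}\},\qquad W_{-1}\subset W_0\subset W_1\subset\cdots .$$

In the example of Section 1, near a node times $B$, take $\epsilon_1=d\log z_1$, $\epsilon_2=dw$. The product form is $\omega=i\,g_{11}\epsilon_1\wedge\bar\epsilon_1+i\,g_{22}\epsilon_2\wedge\bar\epsilon_2$, where by (6) $g_{11}$ vanishes at the node and $g_{22}>0$. With $\sigma_1=\epsilon_2$ and $\sigma_2=\epsilon_1$ we get $\varphi_{11}=g_{11}$, $\varphi_{22}=g_{22}$, $\varphi_{12}=0$. So $W_{-1}=0$, $W_0=\{a_2=0\}$, and $W_1=\mathbb C^2$, because $Y_0^{[3]}=\emptyset$. The bounded class spans $W_0$, and the class with norm $c_2x$ lies in $W_1\setminus W_0$.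

By semi-definiteness $W_l$ is a linear subspace (the null vectors of a semi-definite form are its kernel), and Cauchy–Schwarz at each point gives
$$a\in W_l,\ b\in\mathbb C^r\ \Longrightarrow\ \varphi_{a,b}:=\sum a_i\bar b_j\varphi_{ij}=0\ \text{ on }Y_0^{[l+2]}.\tag{7}$$

**The filtration ends: $W_{n-q}=\mathbb C^r$.** This bounds the growth of $H$. At a point on exactly $k+1$ components, all of $z_1,\dots,z_{k+1}$ vanish. By (6), a coefficient $g_{ab}$ with $a\le k$ or $b\le k$ only receives contributions with a factor $z_a$, $z_b$, $z_{k+1}$ or a conjugate of one; so it vanishes there. Hence $(g_{ab})$ has rank at most $n-k$, and $\omega'^q=0$ as a relative logarithmic form at that point if $k>n-q$. On $Y_0^{[n-q+2]}$ we have $k+1\ge n-q+2$, so all $\varphi_{ij}$ vanish there.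

## 11. The filtration starts at zero

The next lemma ensures that no direction is lost: the limit data on $Y_0$ see every class. It is not obvious, since $\omega'$ may degenerate on $Y_0$.

**Lemma 3.** $W_{-1}=0$.

**Step 1: the representative vanishes on each component.** Let $a\in W_{-1}$ and $u_a=\sum a_iu_i$. By Lemma 2, $u_a$ is represented by the smooth $L$-valued $(0,q)$-form $U_a=(\theta_a\wedge\omega'^q/q!)/dt$ on $Y$. At a point $y\in Y_i$ on no other component, $f$ is a submersion, $L|_{Y_i}=K_{Y_i}\otimes\zeta$ near $y$, and $U_a|_{Y_i}=\sigma_a|_{Y_i}\wedge(\omega'|_{Y_i})^q/q!$. Diagonalize $\omega'|_{Y_i}(y)=i\sum_{b\le m}e_b\wedge\bar e_b$ in a coframe $(e_1,\dots,e_n)$, where $m\le n$ is the rank, and write $\sigma_a|_{Y_i}=\sum_J\tau_Je_J$. Since $\omega'^q/q!=\sum_{A\subset[m],|A|=q}\prod_{b\in A}i\,e_b\wedge\bar e_b$,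
$$\varphi_a(y)=(\text{positive})\sum_{A\subset[m],|A|=q}|\tau_{A^c}|_h^2,\qquad \sigma_a|_{Y_i}\wedge\frac{\omega'^q}{q!}=\sum_{A\subset[m],|A|=q}(\text{unit})\,\tau_{A^c}\,e_{[n]}\wedge\bar e_A .$$
So $\varphi_a(y)=0$ forces $U_a|_{Y_i}=0$ at $y$. By density and continuity $U_a|_{Y_i}=0$ on all of $Y_i$, for all $i$.

**Step 2: a resolution of $L|_{Y_0}$.** To conclude that the class of $U_a$ vanishes on $Y_0$ we need a complex that computes $H^q(Y_0,L|_{Y_0})$ from forms on the components. The sequence
$$0\to\mathcal O_{Y_0}\to\bigoplus_i\mathcal O_{Y_i}\to\bigoplus_{i<j}\mathcal O_{Y_i\cap Y_j}\to\cdots$$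
is exact. To check this, take local coordinates with $Y_0=\{z_1\cdots z_{k+1}=0\}$. For a monomial $z^\alpha w^\beta$ let $Z=\{i\le k+1:\alpha_i=0\}$; the monomial is non-zero on $\{z_A=0\}:=\{z_i=0,\ i\in A\}$ if and only if $A\subset Z$. If $Z=\emptyset$ the monomial is $0$ in $\mathcal O_{Y_0}$ and in every other term. If $Z\ne\emptyset$, its part of the complex is the augmented cochain complex of the full simplex on $Z$: functions $c_A$ of subsets $A\subset Z$, with $(dc)_A=\sum_j(-1)^jc_{A\setminus a_j}$, $A=\{a_0<a_1<\cdots\}$. Let $(sc)_A=c_{\{\min Z\}\cup A}$ if $\min Z\notin A$ and $(sc)_A=0$ otherwise. Then $sd+ds=1$. For $\min Z\notin A$,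
$$(sdc)_A=(dc)_{\{\min Z\}\cup A}=c_A-\sum_j(-1)^jc_{\{\min Z\}\cup A\setminus a_j}=c_A-(dsc)_A.$$
For $\min Z\in A$ we have $(sdc)_A=0$, and in $(dsc)_A$ only the term omitting $\min Z$ survives, which is $c_A$. The homotopy only selects coefficients of finitely many convergent series, so it preserves convergence. This proves exactness.

The intersections of components are smooth, so by the Dolbeault lemma the total complex of the double complex of $L$-valued $(0,\bullet)$-forms on these intersections is a resolution of $L|_{Y_0}$. It consists of fine sheaves, hence computes $H^q(Y_0,L|_{Y_0})$. Restriction to the components maps the Dolbeault complex of $L$ on $Y$ into its first column. This is a morphism of complexes, because the two restrictions to $Y_i\cap Y_j$ agree, and it is compatible with $L\to L|_{Y_0}$.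

**Step 3: divisibility by $t$.** By Steps 1 and 2 the image of $u_a$ in $H^q(Y_0,L|_{Y_0})$ is the class of $(U_a|_{Y_i})_i=0$. From $0\to L\xrightarrow{t}L\to L|_{Y_0}\to0$ and $H^q(Y,L)=H^0(T,E)$ we get $u_a\in tH^0(T,E)$. So $u_a(0)=0$, and $a=0$, since the $u_i$ are a frame. $\square$

## 12. Fibre integrals near a normal crossing

Before the general statement, take $t=z_1z_2$ on $|z_i|<1$ and integrate the measure $i\,\epsilon_1\wedge\bar\epsilon_1=d\rho\,d\vartheta$, $\rho=\log|z_1|^{-2}\in(0,x)$. The density $1$ gives $2\pi x$. The density $|z_1|^2=e^{-\rho}$, which vanishes at the node, gives $2\pi(1-|t|^2)$, with no $x$. The density $z_1z_2$ gives $2\pi t\,x$, an error term of size $|t|x$. The lemma says that this is the general pattern.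

**Lemma 4.** Let $\varphi\in C_c^\infty(\{|z_i|<\delta\}\times\{|w_j|<\delta\})$, $t=z_1\cdots z_{k+1}$, $I(t)=\int_{Y_t}\varphi\prod_{a\le n}i\,\epsilon_a\wedge\bar\epsilon_a$, where $Y_t$ is the fiber over $t\ne0$ in the polydisc.

(a) There is a polynomial $p$ of degree at most $k$ with $(t\partial_t)^a(\bar t\partial_{\bar t})^b\big(I(t)-p(x)\big)=O(|t|x^M)$ for all $a,b$, where $M$ depends only on $n$.

(b) If $l\ge0$ and $\varphi=0$ on $\{z_A=0\}$ for all $A\subset[k+1]$ with $|A|\ge l+2$, then $\deg p\le l$, and the coefficient of $x^l$ in $p$ is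
$$\frac{(2\pi)^l}{l!}\sum_{|A|=l+1}\int_{\{z_A=0\}}\varphi\,d\mu_A,\qquad d\mu_A=\prod_{b\notin A}\frac{i\,dz_b\wedge d\bar z_b}{|z_b|^2}\prod_ji\,dw_j\wedge d\bar w_j,$$
with absolutely convergent integrals.

**Step 1: splitting $\varphi$ along the strata.** The purpose is to write $\varphi$ as a sum of terms, each either constant or vanishing in every $z_i$-direction near $z_i=0$. On $Y_t$ we have $\sum_{i\le k+1}d\log z_i=0$, so the measure $\prod i\,\epsilon_a\wedge\bar\epsilon_a$ is the same whichever $k$ of the $k+1$ variables $z_i$ are used as coordinates. Put $s_i=\log|z_i|^{-2}$ and $\vartheta_i=\arg z_i$. As measures $i\,dz_i\wedge d\bar z_i/|z_i|^2=ds_i\,d\vartheta_i$, and $\sum s_i=x$ on $Y_t$.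

Fix a smooth radial cut-off $\chi(|z|)$ with compact support in $|z|<\delta$, equal to $1$ near $0$. Put $P_i\varphi=\chi(|z_i|)\,\varphi|_{z_i=0}$ and $Q_i=1-P_i$. These operators commute, and $Q_i\varphi=0$ on $z_i=0$. For a set $A$ let $P_A=\prod_{a\in A}P_a$, and similarly $Q_A$. Expanding $\prod(P_i+Q_i)=1$,
$$\varphi=\sum_{A\subset[k+1]}P_AQ_{A^c}\varphi,\qquad P_AQ_{A^c}\varphi=\prod_{a\in A}\chi(|z_a|)\cdot\psi_A,\qquad \psi_A=(Q_{A^c}\varphi)|_{z_A=0}.$$
The function $\psi_A(z_{A^c},w)$ is smooth with compact support and vanishes on $z_b=0$ for each $b\in A^c$. Hence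
$$|\psi_A|\le C\prod_{b\notin A}|z_b|=C\,e^{-\frac12\sum_{b\notin A}s_b}.\tag{8}$$
Indeed $\psi_A(z,w)=\int_{[0,1]^{A^c}}\prod_b\partial_{r_b}\big[\psi_A((r_bz_b)_b,w)\big]dr$, since all boundary terms with some $r_b=0$ vanish. The integrand is a sum of bounded terms, each with a factor $z_b$ or $\bar z_b$ for every $b$. Let $I_A$ be the contribution of $A$ to $I$.

**Step 2: the term $A=\emptyset$ is an error.** By (8) the integrand is $O(\prod|z_i|)=O(|t|)$. The domain is bounded in the angles and in $w$, has $s_i$ bounded below and $\sum s_i=x$; it has measure $O(x^k)$. So $I_\emptyset=O(|t|x^k)$. For derivatives, parametrize $Y_t$ by $(z_2,\dots,z_{k+1},w)$ with $z_1=t/(z_2\cdots z_{k+1})$. For $t$ in a compact subset of $T^o$ all $|z_i|$ are bounded below on the support, because their product is $|t|$ and each is at most $\delta$. So we may differentiate under the integral, and $(t\partial_t)^a(\bar t\partial_{\bar t})^bI_\emptyset$ is the integral of $(z_1\partial_{z_1})^a(\bar z_1\partial_{\bar z_1})^b\psi_\emptyset$. This function again vanishes on all $z_i=0$: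 on $z_1=0$ because of the factors $z_1$, $\bar z_1$ (or by hypothesis, if $a=b=0$), and on the others because $\psi_\emptyset$ vanishes there and we differentiate tangentially. So the same bound holds.

**Step 3: the terms $|A|=j\ge1$ are polynomials up to an error.** Put $\hat\chi(s)=\chi(e^{-s/2})$. It is smooth; it is $0$ for $s\le s_0$ and $1$ for $s\ge s_1$, for some $s_0<s_1$. Choose $a_0\in A$ and use all $z_i$ except $z_{a_0}$ as coordinates. In the variables $z_a$, $a\in A$, the integrand depends only on the $s_a$. Integrating first over these ($j-1$ angles and $j-1$ radii, with $\sum_{a\in A}s_a=x-\sum_{b\notin A}s_b$) gives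
$$I_A(t)=\int\psi_A\;J\Big(x-\sum_{b\notin A}s_b\Big)d\mu_A,\qquad J=(2\pi)^{j-1}\hat\chi^{*j}.$$
The function $\hat\chi'$ is supported in $[s_0,s_1]$ with integral $1$. So $(\hat\chi^{*j})^{(j-1)}=(\hat\chi')^{*(j-1)}*\hat\chi$ equals $1$ for arguments $\ge js_1$. Therefore $J$ is smooth, vanishes for $y\le js_0$, and for $y\ge js_1$ equals a polynomial $p_J$ with leading term $\frac{(2\pi)^{j-1}}{(j-1)!}y^{j-1}$.

Replace $J$ by $p_J$. By (8) the integrals of $\psi_A\prod s_b^{m_b}$ converge absolutely, so we get a polynomial in $x$ of degree at most $j-1\le k$ with $x^{j-1}$-coefficient $\frac{(2\pi)^{j-1}}{(j-1)!}\int\psi_A\,d\mu_A$.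

The function $J-p_J$ and its derivatives are supported in $y\le js_1$ and are $O((1+|y|)^{j-1})$. If $A^c=\emptyset$, the error vanishes for $x\ge js_1$. Otherwise let $c=|A^c|\ge1$ and $v=\sum_{b\notin A}s_b$. The values of $v$ are distributed with density $O((1+|v|)^{c-1})$, so by (8) the error, also after any number of $x$-derivatives, is at most
$$C\int_{v\ge x-js_1}e^{-v/2}(1+|v|)^{c-1}(1+|x-v|)^{j-1}dv .$$
Substituting $v=x-js_1+\tau$ with $\tau\ge0$, this is at most $C'e^{-x/2}x^{c-1}\int_0^\infty e^{-\tau/2}(1+\tau)^{c+j-2}d\tau=O(|t|x^{c-1})$ for $x\ge1$. Since $I_A$ depends only on $x$, and $t\partial_t=\bar t\partial_{\bar t}=-d/dx$ on such functions, (a) follows, with $M=n$.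

**Step 4: the leading coefficient.** Under the assumption of (b), $P_A\varphi=0$ for $|A|\ge l+2$. So only $|A|\le l+1$ contribute, and $\deg p\le l$. Let $|A|=l+1$. Expanding $Q_{A^c}=\prod(1-P_b)$, the terms with $\emptyset\ne B\subset A^c$ involve $\varphi|_{z_{A\cup B}=0}=0$. So $\psi_A=\varphi|_{z_A=0}$, and Step 3 gives the coefficient. $\square$

**Gluing.** We transfer the lemma to $H$. Take finitely many such charts covering $Y_0$, and smooth compactly supported $\eta_\nu\ge0$ in them with $\sum\eta_\nu=1$ near $Y_0$, hence on $Y_t$ for small $t$ by properness. Lemma 4 applied to $\eta_\nu\varphi_{ij}$, with (5), gives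
$$H_{ij}=p_{ij}(x)+\mathcal E_{ij},\qquad (t\partial_t)^a(\bar t\partial_{\bar t})^b\mathcal E_{ij}=O(|t|x^M).\tag{9}$$
The $p_{ij}$ are determined by $H$, so $p$ is Hermitian. For $a,b\in\mathbb C^r$ write $p_{a,b}=\sum a_i\bar b_jp_{ij}$. Two facts follow.

First, if $a\in W_l$ and $b\in W_m$ with $l,m\ge0$, then by (7) and its conjugate $\varphi_{a,b}$ vanishes on $Y_0^{[l+2]}$ and on $Y_0^{[m+2]}$. So Lemma 4(b) gives
$$\deg p_{a,b}\le\min(l,m).\tag{10}$$

Second, for $a,b\in W_l$ let $\beta_l(a,b)$ be the $x^l$-coefficient of $p_{a,b}$. By Lemma 4(b) it is a positive semi-definite Hermitian form on $W_l$. The measures $\mu_A$ have positive density on a dense open part of the strata, and $\varphi_a\ge0$ is continuous. So $\beta_l(a,a)=0$ if and only if $\eta_\nu\varphi_a=0$ on $Y_0^{[l+1]}$ for all $\nu$, that is, $\varphi_a=0$ on $Y_0^{[l+1]}$, that is, $a\in W_{l-1}$. Hence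
$$\beta_l\ \text{is positive definite on}\ W_l/W_{l-1}.\tag{11}$$

## 13. Adapted frames: the proofs of Theorems 1 and 2

By Lemma 3 and Section 10, $0=W_{-1}\subset W_0\subset\dots\subset W_{n-q}=\mathbb C^r$. Choose a basis of $\mathbb C^r$ adapted to this filtration and change the frame by the corresponding constant matrix. Now $u_i$ has a weight $l_i\in\{0,\dots,n-q\}$, the $u_i$ with $l_i=l$ give a basis of $W_l/W_{l-1}$, and we order so that $l_1\le\dots\le l_r$. By (10),
$$\deg p_{ij}\le\min(l_i,l_j).\tag{12}$$

**Proof of Theorem 1, Step 1: determinant and inverse.** This step gives condition (i) and the size of $H^{-1}$. Let $D=\operatorname{diag}(x^{l_i})$ and $G=D^{-1}H$, so $G_{ij}=x^{-l_i}H_{ij}$. By (9) and (12), $G$ converges as $t\to0$ to a constant matrix $G_\infty$. Its entries with $l_j<l_i$ vanish, and its diagonal blocks ($l_i=l_j=l$) are the Gram matrices of $\beta_l$, positive definite by (11). So $\det G_\infty>0$. Therefore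
$$\det H=x^{\sum l_i}\det G\sim c_0x^{\sum l_i},\quad c_0>0,\qquad |H_{ij}|\le Cx^{n-q},$$
which is condition (i). Moreover $G^{-1}$ is bounded, so $(H^{-1})_{jk}=(G^{-1}D^{-1})_{jk}=O(x^{-l_k})$, and by Hermitian symmetry
$$(H^{-1})_{jk}=O(x^{-l_j}).\tag{13}$$

**Step 2: derivatives of $H$.** By (9) and (12),
$$t\partial_tH_{ij},\ \bar t\partial_{\bar t}H_{ij}=O(x^{l_j-1}),\qquad (t\partial_t)(\bar t\partial_{\bar t})H_{ij}=O(x^{l_j-2}).\tag{14}$$
If $l_j=0$ the first derivative of $p_{ij}$ vanishes, and if $l_j\le1$ the second does; the terms $O(|t|x^M)$ satisfy every such bound. It is here that $\min(l_i,l_j)\le l_j$ is used. In the matrix of Section 2, with weights $2$ and $0$, the entry $H_{12}=x$ violates (14).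

**Step 3: Poincaré growth.** From (13) and (14),
$$\big((t\partial_tH)H^{-1}\big)_{ik}=\sum_jO(x^{l_j-1})\,O(x^{-l_j})=O(x^{-1}),$$
and likewise $(\bar t\partial_{\bar t}H)H^{-1}=O(x^{-1})$ and $(t\partial_t\,\bar t\partial_{\bar t}H)H^{-1}=O(x^{-2})$. As $x=2\log|t|^{-1}$, the entries of $(\partial H)H^{-1}$ have Poincaré growth. Since $\dim T=1$ and $\bar\partial(H^{-1})=-H^{-1}(\bar\partial H)H^{-1}$,
$$d\big((\partial H)H^{-1}\big)=\bar\partial\big((\partial H)H^{-1}\big)=(\bar\partial\partial H)H^{-1}+(\partial H)H^{-1}\wedge(\bar\partial H)H^{-1},$$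
and each entry is $O(|t|^{-2}x^{-2})\,dt\wedge d\bar t$. This is condition (ii). By (1) the conditions hold in every holomorphic frame. With Section 4, $\mu^*h_{L^2}$ on $R^qf_*K_{Y/T}(F^*\xi)$ is good for every $q>0$. $\square$

**Proof of Theorem 2, part 1.** The expansion is (9) with (12), and the statement on $\det H$ was shown above. The matrix $D^{-1/2}HD^{-1/2}$ has entries $x^{-(l_i+l_j)/2}H_{ij}$. Since $\min(l_i,l_j)<(l_i+l_j)/2$ when $l_i\ne l_j$, it tends to the block diagonal positive definite matrix with blocks the Gram matrices of $\beta_l$. Hence $cD\le H\le CD$ near $0$.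

**Part 2.** We compute the leading term of the connection. Call a function $g$ *negligible* if for all $a,b$ there is $M'$ with $(t\partial_t)^a(\bar t\partial_{\bar t})^bg=O(|t|x^{M'})$. The product of a negligible function with a function all of whose such derivatives are bounded by powers of $x$ is negligible. By (9), $H=p+(\text{negligible})$, so $\det H=\det p+(\text{negligible})$ and $\det p\sim c_0x^{\sum l_i}$. So $p^{-1}$ is a matrix of rational functions of $x$. The functions $1/\det H$ and $1/\det p$ are bounded, and by the quotient rule their derivatives are bounded by powers of $x$; their difference is $(\det p-\det H)/(\det H\det p)$, which is negligible. So $H^{-1}=p^{-1}+(\text{negligible})$, and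
$$(t\partial_tH)H^{-1}=-p'p^{-1}+(\text{negligible}).$$

Let $\Gamma_{ij}$ be the coefficient of $x^{l_j}$ in $p_{ij}$. By (12), $pD^{-1}\to\Gamma$ and $x\,p'D^{-1}\to\Gamma\Lambda$ as $x\to\infty$. Also $\Gamma_{ij}=0$ if $l_j>l_i$, and the diagonal blocks of $\Gamma$ are the invertible Gram matrices of $\beta_l$. So $\Gamma$ is invertible, and
$$x\,p'p^{-1}=(x\,p'D^{-1})(pD^{-1})^{-1}\longrightarrow R:=\Gamma\Lambda\Gamma^{-1}.$$
As $p'p^{-1}$ is rational in $x$, its expansion $R/x+O(x^{-2})$ at $x=\infty$ may be differentiated termwise, and each $t\partial_t$ or $\bar t\partial_{\bar t}$ acts as $-d/dx$ on it. Negligible terms are $O(x^{-m})$ for every $m$, with all derivatives. This gives the first formula and the bounds on $\rho$. With $Q(x)=p'p^{-1}$ and $\bar\partial x=-d\bar t/\bar t$,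
$$\bar\partial\Big(-Q(x)\frac{dt}t\Big)=-Q'(x)\frac{dt\wedge d\bar t}{|t|^2}=\Big(\frac R{x^2}+O(x^{-3})\Big)\frac{dt\wedge d\bar t}{|t|^2}$$
with the corresponding derivative bounds. The negligible part contributes a negligible coefficient of $dt\wedge d\bar t/|t|^2$.

**Part 3.** If all $l_i=0$, then $p$ is a constant positive definite matrix, and $H=p+O(|t|x^M)$ extends continuously to a Hermitian metric. If $h_{L^2}$ extends continuously, $H$ is bounded. If $H$ is bounded, then $H\ge cD$ forces all $l_i=0$. By part 2, the curvature is $o(|t|^{-2}x^{-2})$ if and only if $R=0$, that is, $\Lambda=0$. $\square$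

## 14. The Poincaré order is attained, and resolutions that are not projective

**Example (every $q>0$).** Replace the curve $B$ of Section 1 by a connected compact Kähler manifold of dimension $q$, with $Y=\mathcal M\times B$, $\zeta$ trivial and a product Kähler form. Then $n=q+1$, and $R^qf_*K_{Y/T}$ contains the orthogonal rank-one summand $e_*K_{\mathcal M/T}\otimes H^q(B,K_B)$. Its generator, the class of $\frac{dz}z\wedge\omega_B^q/q!$, has squared norm $2\pi m\,x\int_B\omega_B^q/q!$ by the computation of Section 1. So the weight $l=1=n-q$ occurs, and the order $|t|^{-2}x^{-2}$ of the curvature is attained.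

**Non-projective $b$.** In Section 4 the projectivity of $b\colon Y\to Z=X\times_ST$ served only to make $Y$ Kähler. Suppose now that $b$ is only proper bimeromorphic and an isomorphism over $T^o$, with $f$ semistable as before. We show that the conclusion of Lemma 2 still holds on $Y$.

By Hironaka's Chow lemma (flattening theorem), after shrinking $T$ there is a finite sequence of blow-ups $Z'\to Z$, with centers over $0\in T$, that factors through $b$. Resolve $Z'$ by further blow-ups over $0$. We obtain a modification $p\colon Y'\to Y$, an isomorphism over $T^o$, such that $Y'$ is a manifold projective over $Z$, hence Kähler by the argument of Section 4, and $f'=f\circ p$ has central fiber with simple normal crossing support. Apply Lemmas 1 and 2 to $f'$, the bundle $p^*F^*\xi$, the form $(F\circ p)^*\omega$ and the class of $p^*\tilde u$. Reducedness of the central fiber was not used there, except that locally $t=\prod z_i$; now $t=\prod z_i^{m_i}$. The set where all $|z_i|=\delta$ still lies in $Y'\setminus f'^{-1}(0)$, so the maximum principle argument is unchanged.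 This gives a holomorphic form $\theta'$ on $Y'$ equal over $T^o$ to $dt\wedge\sigma$.

As $Y$ is normal, $p$ is an isomorphism outside an analytic subset of $Y$ of codimension at least $2$. So $\theta'$ descends, by Hartogs, to a holomorphic form $\theta$ on $Y$ that extends $dt\wedge\sigma$. The form $\theta\wedge(F^*\omega)^q/q!$ is $\bar\partial$-closed on $Y$, and its class equals $u$ over $T^o$, hence on $T$, because $R^qf_*K_{Y/T}(F^*\xi)$ is locally free. This is the conclusion of Lemma 2 on $Y$. Sections 9 to 13 take place on $Y$ and use the local freeness of the direct images, but no Kähler form on $Y$. So Theorem 1 for $\mu^*h_{L^2}$, and Theorem 2 with it, hold for such resolutions too.
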